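# Which idempotent semigroups are prime under direct product?

## The two-element semilattice as a direct factor

All semigroups are nonempty. A **band** is an idempotent semigroup, that is, a semigroup satisfying $xx=x$. Bands, with semigroup homomorphisms, form a class $\mathcal C$ closed under finite direct products. We call a band *trivial* if it has one element, and write $A\mid B$ ("$A$ divides $B$", or "$A$ is a direct factor of $B$") if $B\cong A\times C$ for some band $C$.

**Definition.** A nontrivial band $X$ is *prime* (in the sense of Tarski) if, whenever $X\mid Y_0\times Y_1$ with $Y_0,Y_1$ in $\mathcal C$, then $X\mid Y_0$ or $X\mid Y_1$.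

In other words, the isomorphism class of $X$ is a prime element of the commutative monoid of isomorphism classes of bands under direct product. The question, from George M. Bergman, "On semigroups that are prime in the sense of Tarski, and groups prime in the senses of Tarski and of Rhodes", arXiv:2409.15541 (2024), is whether there is any prime in the class of all idempotent semigroups.

We start with the smallest interesting candidate, the two-element semilattice
$$S=\{0,1\},\qquad 1\cdot 1=1,\qquad 0\cdot 1=1\cdot 0=0\cdot 0=0 .$$
(A *semilattice* is a commutative band.) Two textbook facts are needed.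

**The natural order.** In a band, put $u\le v$ if $uv=vu=u$. This is a partial order. It is reflexive because $uu=u$. It is antisymmetric because $u\le v\le u$ gives $u=uv=v$. It is transitive because $u\le v\le w$ gives $uw=(uv)w=u(vw)=uv=u$, and similarly $wu=u$. It is defined by equations, so homomorphisms preserve it, and in a product it is computed componentwise. In $S$ we have $0\le 1$. In a band with $xy=x$ for all $x,y$, the order is just equality: $u\le v$ says $u=vu=v$.

**Fact (F).** Let $Y=Y_0\times Y_1$ with projections $\pi_0,\pi_1$, and let $y_1\in Y_1$. Since $y_1y_1=y_1$, the fibre $U=\pi_1^{-1}(y_1)$ is closed under multiplication, and $\pi_0$ restricts to an isomorphism $U\to Y_0$.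

So in a band every factor $Y_0$ sits inside $Y$ as a fibre. To find $X$ as a factor of $Y_0$, we look for it as a factor of such a fibre.

**Two coordinate systems.** If $X\times Z\cong Y_0\times Y_1$, we identify the two sides with one band $Y$. Each element of $Y$ then has two names: $[x,z]$ in the decomposition $X\times Z$, and $(p,q)$ in the decomposition $Y_0\times Y_1$. The order on $Y$ is componentwise in *both* systems. The set $\{[x,z]:x\in X\}$, for fixed $z$, is called the *slice* at $z$.

**Theorem 1.** The two-element semilattice $S$ is prime in $\mathcal C$.

*Proof.* Let $Y=S\times Z=Y_0\times Y_1$, with $\pi_0,\pi_1$ the projections to $Y_0,Y_1$.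

**Step 1: on each slice, exactly one of the two projections is constant.** Fix $z\in Z$ and write $[0,z]=(p,q)$ and $[1,z]=(p',q')$. The projections cannot both be constant on the slice, because $[0,z]\ne[1,z]$. For the other half, $[0,z]\le[1,z]$ gives $p\le p'$ and $q\le q'$. Hence
$$[0,z]=(p,q)\ \le\ (p,q')\ \le\ (p',q')=[1,z].$$
The $Z$-coordinate of the mixed element $(p,q')$ lies between $z$ and $z$, so it is $z$. Therefore $(p,q')$ is $[0,z]$ or $[1,z]$. In the first case $(p,q')=(p,q)$, so $q=q'$ and $\pi_1$ is constant on the slice. In the second case $(p,q')=(p',q')$, so $p=p'$ and $\pi_0$ is constant on the slice.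

Let $Z_1$ be the set of $z$ for which $\pi_1[0,z]=\pi_1[1,z]$, and $Z_0$ the set of $z$ for which $\pi_0[0,z]=\pi_0[1,z]$. Then $Z$ is the disjoint union of $Z_0$ and $Z_1$.

**Step 2: all slices behave the same way, that is, $Z_0=\emptyset$ or $Z_1=\emptyset$.** Suppose $z\in Z_1$ and $z'\in Z_0$, and put $t=zz'$. For $x,x'\in S$ we have $[xx',t]=[x,z][x',z']$. So

- $\pi_0[xx',t]=\pi_0[x,z]\,\pi_0[x',z']$ depends only on $x$, because $z'\in Z_0$;
- $\pi_1[xx',t]=\pi_1[x,z]\,\pi_1[x',z']$ depends only on $x'$, because $z\in Z_1$.

If $t\in Z_1$, compare $[1\cdot 1,t]=[1,t]$ and $[1\cdot 0,t]=[0,t]$. They have the same $\pi_0$, since $x=1$ both times, and the same $\pi_1$, since $t\in Z_1$. So they are equal, a contradiction. If $t\in Z_0$, compare $[1\cdot1,t]=[1,t]$ and $[0\cdot 1,t]=[0,t]$. They have the same $\pi_1$, since $x'=1$ both times, and the same $\pi_0$, since $t\in Z_0$. This is again a contradiction.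

**Step 3: read off the factor.** Suppose $Z=Z_1$; the case $Z=Z_0$ is symmetric and gives $S\mid Y_1$. Put $q(z)=\pi_1[0,z]=\pi_1[1,z]$. Since $z\mapsto[1,z]$ is a homomorphism, so is $q:Z\to Y_1$, and $q$ is onto because $\pi_1$ is. Fix $y_1\in Y_1$. Then $Z'=q^{-1}(y_1)$ is a nonempty subband of $Z$ and $\pi_1^{-1}(y_1)=S\times Z'$. By (F), $Y_0\cong S\times Z'$, so $S\mid Y_0$. $\blacksquare$

So the answer to the question is yes. What changes when $S$ is replaced by an arbitrary band $X$?

## Slices of a general band, and how a left zero factor tilts them

Here are some small bands, tried by hand. A **left zero** band satisfies $xy=x$, and a **right zero** band satisfies $xy=y$. Write $L_M$ for the left zero band on a set $M$ (or on a set of cardinality $M$, if $M$ is a cardinal), and $R_M$ for the right zero band. Any bijection between left zero bands is an isomorphism, so $L_{mn}\cong L_m\times L_n$.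

- $L_4$ is not prime: it divides $L_2\times L_2$, and it is too large to divide $L_2$.
- $L_2\times R_2$ is not prime: by size it divides neither $L_2$ nor $R_2$.
- $S\times S$ is not prime: by size it does not divide $S$.

The last example shows the first change. With $X=S\times S$ and $Y_0=Y_1=S$, neither projection is constant on the unique slice. So "one projection is constant on the slice" must be weakened. What Step 1 really showed is that the mixed element stays in the slice. Write
$$g:Y\times Y\to Y,\qquad g\big((p,q),(p',q')\big)=(p,q'),$$
which is a homomorphism. If a slice is closed under $g$, then it is itself a product, of its images under $\pi_0$ and $\pi_1$. So the sensible plan is this: show that slices are closed under $g$; show that the resulting decomposition of $X$ is the same for all slices; read off factors of $Y_0$ and $Y_1$.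

For a general band the plan stops at its first step. Take $X=Z=L_2$ on the set $\{0,1\}$, and use the bijection
$$[x,z]=(x,\;x+z \bmod 2)$$
to identify $X\times Z$ with $Y_0\times Y_1$, where $Y_0=Y_1=L_2$. Every bijection between left zero bands is an isomorphism, so this is legitimate. The slice at $z=0$ consists of $(0,0)$ and $(1,1)$. The mixed element is $g((0,0),(1,1))=(0,1)=[0,1]$, which lies in the slice at $z=1$. In Step 1 the order trapped the mixed element; here the order is equality and traps nothing.

So left zero bands, and dually right zero bands, must be treated separately. Bands with $xyx=x$, called **rectangular** bands, consist of exactly these two ingredients.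

**Fact (R).** Every rectangular band is isomorphic to $L\times R$ with $L$ left zero and $R$ right zero. Consequently a band has no nontrivial rectangular homomorphic image if and only if it has no nontrivial left zero image and no nontrivial right zero image.

*Proof.* Let $T$ be rectangular. Using $z=zxz$,
$$xyz=xy(zxz)=\big(x(yz)x\big)z=xz .$$
Fix $e\in T$. In $Te=\{xe\}$ we have $(xe)(ye)=xe$, and in $eT$ we have $(ex)(ey)=ey$; so $Te$ is left zero and $eT$ is right zero. Define $f:T\to Te\times eT$ by $f(x)=(xe,ex)$. Then $f(xy)=(xye,exy)=(xe,ey)=f(x)f(y)$, so $f$ is a homomorphism. It is injective because $(xe)(ex)=xex=x$. It is onto because $f(xy)=(xe,ey)$ for arbitrary $x,y$.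

For the consequence, left zero and right zero bands are rectangular, and a nontrivial image $L\times R$ projects onto $L$ and onto $R$, at least one of which is nontrivial. $\blacksquare$

Now we can state what we shall prove.

**Theorem 2 (Classification).** A nontrivial band $X$ is prime in $\mathcal C$ if and only if one of the following holds:

- **(I)** $X$ is a left zero band or a right zero band, and $|X|$ is a prime number or an infinite cardinal;
- **(II)** $X$ has no nontrivial rectangular homomorphic image, and whenever $X\cong A\times B$, then $X\mid A$ or $X\mid B$.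

The axiom of choice is assumed from here on, for cardinal arithmetic and for choosing bijections. Theorem 1 did not use it. Note that $S$ satisfies (II). It has two elements, so in $S\cong A\times B$ one factor is trivial and the other is isomorphic to $S$. Also, an image of $S$ in a rectangular band identifies $0=1\cdot0\cdot1$ with $1$.

The proof has two halves. For bands without rectangular images, the plan above works once we know how to trap the mixed element. For left zero bands, we need to detect a factor $L_M$ inside an arbitrary band.

## Trapping the mixed element in semilattices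

In a band that is not a semilattice there may be too few comparable elements. So we first pass to a semilattice quotient, trap the mixed element there, and let the hypothesis on rectangular images handle what is left.

For elements of a band, let $x\mathrel{\mathcal D}y$ mean $xyx=x$ and $yxy=y$. We recall the theorem of McLean (Amer. Math. Monthly 61 (1954)) and Clifford (1954): *$\mathcal D$ is a congruence, the quotient is a semilattice, and each $\mathcal D$-class is a rectangular band.* Since $\mathcal D$ is defined by equations, it is componentwise on products, so $(X\times Z)/\mathcal D=X/\mathcal D\times Z/\mathcal D$.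

**Example.** Let $T=\{a,0,1\}$ with $aa=a$, $a0=a1=0$, and $0x=0$, $1x=1$ for all $x$. Associativity $(xy)w=x(yw)$ is clear if $x\in\{0,1\}$, since both sides are $x$. Let $x=a$. If $y\in\{0,1\}$, then $(ay)w=0w=0$ and $a(yw)=ay=0$. If $y=a$, then $(aa)w=aw$, while $a(aw)=aw$ because $aw=a$ for $w=a$ and $aw=0=a0$ otherwise. So $T$ is a band. Here $0\cdot1\cdot0=0$ and $1\cdot0\cdot1=1$, while $a0a=0\ne a$ and $a1a=0\neq a$. So the $\mathcal D$-classes are $\{a\}$ and $\{0,1\}$, and $T/\mathcal D\cong S$. We shall meet $T$ again.

**Lemma 3.** Let $Y=X\times Z=Y_0\times Y_1$ be a semilattice and let $\zeta:Y\to Z$ be the projection. If $\zeta(u)=\zeta(v)=z$, then $\zeta(g(u,v))=z$.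

*Proof.* Here $u$ and $v$ need not be comparable, so Step 1 of Theorem 1 does not apply directly. Instead we trap $(p,q')$ from below by two elements of the slice, and then use the other coordinate system to see that $(p,q')$ cannot stick out of the slice.

**Two elements of the slice.** Let $\xi:Y\to X$ be the projection, and write $u=(p,q)$, $v=(p',q')$. Then $\zeta(uv)=zz=z$. We have
$$uv=(pp',qq')\le(p,qq')\le(p,q)=u,\qquad uv=(pp',qq')\le(pp',q')\le(p',q')=v .$$
Applying $\zeta$ to each chain, with $z$ at both ends, we get $\zeta(p,qq')=z$ and $\zeta(pp',q')=z$.

**Comparison.** Let $(p,q')=[c,e]$, so $c=\xi(p,q')$ and $e=\zeta(p,q')$. Since $(pp',q')\le(p,q')$, we have $z\le e$. Let $(r,s)$ be the element $[c,z]$. As $z\le e$, we have $(r,s)=[c,z]\le[c,e]=(p,q')$, so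
$$r\le p,\qquad s\le q'.$$
On the other hand, $(p,qq')\le(p,q')$ gives $\xi(p,qq')\le c$, and $\zeta(p,qq')=z$; so $(p,qq')\le[c,z]=(r,s)$, which gives $p\le r$. In the same way $\xi(pp',q')\le c$ and $\zeta(pp',q')=z$, so $(pp',q')\le(r,s)$, which gives $q'\le s$. Hence $(r,s)=(p,q')$, that is, $[c,z]=[c,e]$, and $e=z$. $\blacksquare$

## A refinement theorem for bands without rectangular images

**Theorem 4.** Let $X$ be a band without nontrivial rectangular image, and suppose $X\mid Y_0\times Y_1$. Then $X\cong A\times B$ for some bands $A\mid Y_0$ and $B\mid Y_1$.

*Proof.* Identify $Y=X\times Z=Y_0\times Y_1$, and let $\zeta:Y\to Z$ be the projection.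

**Step (i): every slice is closed under $g$.** This replaces Step 1 of Theorem 1. Let $u=[a,z]$, and put
$$h(x)=\zeta\big(g(u,[x,z])\big)\qquad(x\in X).$$
We must show that $h(x)=z$ for all $x$. First, $h:X\to Z$ is a homomorphism: $x\mapsto[x,z]$ is one because $zz=z$, then $y\mapsto g(u,y)$ is one because $g$ is a homomorphism and $uu=u$, and $\zeta$ is one.

Next, factor by $\mathcal D$. Since $\mathcal D$ is componentwise in both coordinate systems,
$$Y/\mathcal D=X/\mathcal D\times Z/\mathcal D=Y_0/\mathcal D\times Y_1/\mathcal D$$
is a semilattice, and $\zeta$ and $g$ induce on it the corresponding maps of Lemma 3. The classes of $u$ and of $[x,z]$ both project to the $\mathcal D$-class of $z$. So Lemma 3 says that $h(x)\mathrel{\mathcal D}z$. Thus $h(X)$ lies in one $\mathcal D$-class, which is a rectangular band. Hence $h(X)$ is a rectangular image of $X$, and by hypothesis it is trivial. Since $h(a)=\zeta(g(u,u))=\zeta(u)=z$, the map $h$ is constantly $z$.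

**Step (ii): each slice gives a product decomposition of $X$.** For $z\in Z$ put $A_z(x)=\pi_0[x,z]$ and $B_z(x)=\pi_1[x,z]$. These are homomorphisms $X\to Y_0$ and $X\to Y_1$. Let $\alpha_z,\beta_z$ be their kernels, which are congruences on $X$. Since $[x,z]=(A_z(x),B_z(x))$,
$$\alpha_z\cap\beta_z\ \text{ is equality.}\tag{1}$$
By (i), for all $x,y\in X$ there is $w\in X$ with $[w,z]=g([x,z],[y,z])=(A_z(x),B_z(y))$. That is,
$$\text{for all }x,y\in X\text{ there is }w\in X\text{ with }w\mathrel{\alpha_z}x,\quad w\mathrel{\beta_z}y,\tag{2}$$
and this $w$ is unique by (1). Therefore $x\mapsto(x/\alpha_z,x/\beta_z)$ is an isomorphism $X\cong X/\alpha_z\times X/\beta_z$.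

**Step (iii): $\alpha_z$ and $\beta_z$ do not depend on $z$.** This replaces Step 2 of Theorem 1. Let $z,z'\in Z$ and $t=zz'$. From $[x,z][x',z']=[xx',t]$ we get
$$A_t(xx')=A_z(x)A_{z'}(x'),\qquad B_t(xx')=B_z(x)B_{z'}(x').\tag{3}$$

*First, $\alpha_z\subseteq\alpha_t$.* Let $E$ be an $\alpha_z$-class; it is a subband of $X$. For $x,y\in E$, (3) used twice gives
$$A_t(x)A_t(y)=A_t(xy)=A_z(x)A_{z'}(y)=A_z(y)A_{z'}(y)=A_t(yy)=A_t(y).$$
So $A_t(E)$ is a right zero band. To apply the hypothesis we need it to be an image of $X$, and so far it is only an image of $E$. But $E$ is an image of $X$. By (2) and (1), for each $y\in X$ there is exactly one $w\in E$ with $w\mathrel{\beta_z}y$. The map $y\mapsto w$ is a homomorphism: if $w,w'\in E$ with $w\mathrel{\beta_z}y$ and $w'\mathrel{\beta_z}y'$, then $ww'\in E$ and $ww'\mathrel{\beta_z}yy'$. It is onto, since it fixes each element of $E$. Hence $A_t(E)$ is a right zero, in particular rectangular, image of $X$. It is therefore trivial, so $A_t$ is constant on $E$. This proves $\alpha_z\subseteq\alpha_t$.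

*Next, $\beta_z\subseteq\beta_t$.* Interchange the roles of $Y_0$ and $Y_1$. On a $\beta_z$-class $F$ we get $B_t(xy)=B_z(x)B_{z'}(y)=B_z(y)B_{z'}(y)=B_t(y)$, and $X$ maps onto $F$ by sending $x$ to the unique $w\in F$ with $w\mathrel{\alpha_z}x$. So $B_t(F)$ is a right zero image of $X$, hence trivial.

*Equality.* Let $x\mathrel{\alpha_t}y$. By (2) choose $w$ with $x\mathrel{\alpha_z}w\mathrel{\beta_z}y$. By the inclusions just proved, $w\mathrel{\alpha_t}x\mathrel{\alpha_t}y$ and $w\mathrel{\beta_t}y$. By (1) for $t$, $w=y$, and so $x\mathrel{\alpha_z}y$. Thus $\alpha_z=\alpha_t$. If instead $x\mathrel{\beta_t}y$, choose $w$ with $x\mathrel{\beta_z}w\mathrel{\alpha_z}y$. Then $w\mathrel{\beta_t}y$ and $w\mathrel{\alpha_t}y$, so $w=y$ and $x\mathrel{\beta_z}y$. Thus $\beta_z=\beta_t$.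

*The same for $z'$.* If $E$ is an $\alpha_{z'}$-class and $x,y\in E$, then
$$A_t(x)A_t(y)=A_t(xy)=A_z(x)A_{z'}(y)=A_z(x)A_{z'}(x)=A_t(x),$$
so $A_t(E)$ is left zero. As before, $E$ is an image of $X$ (now by (1) and (2) for $z'$), so $A_t(E)$ is trivial and $\alpha_{z'}\subseteq\alpha_t$. Likewise, for $x,y$ in a $\beta_{z'}$-class, $B_t(xy)=B_z(x)B_{z'}(y)=B_z(x)B_{z'}(x)=B_t(x)$, and $\beta_{z'}\subseteq\beta_t$. The equality argument, with $z'$ for $z$, gives $\alpha_{z'}=\alpha_t$ and $\beta_{z'}=\beta_t$.

Therefore $\alpha_z=\alpha_{z'}$ and $\beta_z=\beta_{z'}$ for all $z,z'$.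

**Step (iv): read off the factors of $Y_0$ and $Y_1$.** Write $\alpha,\beta$ for the common congruences, and $A=X/\alpha$, $B=X/\beta$. By (ii), $X\cong A\times B$. Fix $y_1\in Y_1$ and let $U=\pi_1^{-1}(y_1)$, so $U\cong Y_0$ by (F). The map
$$U\to A\times(B\times Z),\qquad [x,z]\mapsto\big(x/\alpha,\,(x/\beta,z)\big)$$
is a homomorphism, and it is injective by (1). Let $W=\{(x/\beta,z):[x,z]\in U\}$, a subband of $B\times Z$. The image lies in $A\times W$, and we claim it is all of $A\times W$. An element of $A\times W$ has the form $(x'/\alpha,(x/\beta,z))$ with $x'\in X$ and $[x,z]\in U$. By (2) choose $w$ with $w\mathrel\alpha x'$ and $w\mathrel\beta x$. Since $\beta$ is the kernel of $B_z$, we have $\pi_1[w,z]=\pi_1[x,z]=y_1$. So $[w,z]\in U$, and it maps to $(x'/\alpha,(x/\beta,z))$. Hence $Y_0\cong A\times W$ and $A\mid Y_0$. Interchanging the roles of $Y_0$ and $Y_1$ gives $B\mid Y_1$. $\blacksquare$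

For instance, $X=S\times S$ dividing $Y_0\times Y_1$ with $Y_0=Y_1=S$ gives $A\cong B\cong S$, since $A$ and $B$ divide $S$ and $|A||B|=4$. The refinement is there even though $X$ is not prime.

**Corollary 5.** A nontrivial band $X$ satisfying (II) of Theorem 2 is prime.

*Proof.* If $X\mid Y_0\times Y_1$, take $A,B$ from Theorem 4. By (II), $X\mid A$ or $X\mid B$. Since $A\mid Y_0$ and $B\mid Y_1$, we get $X\mid Y_0$ or $X\mid Y_1$. $\blacksquare$

## Components and parallelism: seeing a left zero factor from inside

Now let $X=L_M$. When does $L_M$ divide a band $Y$? A homomorphism $f$ from $Y$ to a left zero band satisfies $f(us)=f(u)f(s)=f(u)$, which suggests the following notion.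

**Definition.** Let $\sim$ be the least equivalence relation on the band $Y$ with $u\sim us$ for all $u,s\in Y$. Its classes are the *components* of $Y$.

If $u$ lies in a component $C$, so does $us$; thus components are right ideals. Any homomorphism from $Y$ to a left zero band is constant on components. The components of $L_M$ are the singletons, and a semilattice has one component, since $u\sim uv=vu\sim v$. In the three-element band $T=\{a,0,1\}$ the only step $u\mapsto us$ that moves anything is $a\mapsto0$. So its components are $\{a,0\}$ and $\{1\}$.

The first guess would be that $L_M\mid Y$ if and only if the number of components of $Y$ is a multiple of $|M|$. The band $T$ refutes this: it has two components, but $L_2\nmid T$ because $|T|=3$. Counting is not enough, since the components must also be copies of each other, and in a strong sense. To find that sense, look inside $L_M\times Z$. The map $(m,z)\mapsto(m',z)$ from one copy of $Z$ to another commutes with right multiplications, because $(m,z)(n,s)=(m,zs)$. Moreover, multiplying on the left by any element does not distinguish $(m,z)$ from $(m',z)$, because $(n,s)(m,z)=(n,sz)=(n,s)(m',z)$.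

**Definition.** Components $C,C'$ of $Y$ are *parallel*, written $C\parallel C'$, if there is a bijection $h:C\to C'$, called a *parallelism*, with
$$h(us)=h(u)s,\qquad w\,h(u)=w\,u\qquad(u\in C;\ s,w\in Y).\tag{4}$$

Identities are parallelisms, and so are composites. For an inverse, let $v=h(u)$. Then $h^{-1}(vs)=h^{-1}(h(us))=us=h^{-1}(v)s$ and $w\,h^{-1}(v)=wu=w\,h(u)=wv$. So $\parallel$ is an equivalence relation on the set of components. Let $\nu(C)\ge1$ be the cardinality of the $\parallel$-class of $C$. In $L_M$ all components are parallel: for $h:\{m\}\to\{m'\}$ we have $h(ms)=h(m)=m'=m's$ and $wm'=w=wm$. So $\nu=|M|$ throughout. In $T$ the two components have different sizes, so both have $\nu=1$. All these notions are preserved by isomorphisms.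

**Lemma 6.** The components of $Y_0\times Y_1$ are the sets $C_0\times C_1$ with $C_i$ a component of $Y_i$. Moreover $C_0\times C_1\parallel C_0'\times C_1'$ if and only if $C_0\parallel C_0'$ and $C_1\parallel C_1'$. Hence $\nu(C_0\times C_1)=\nu(C_0)\nu(C_1)$.

*Proof.* **Components.** Since $(u_0,u_1)(s,u_1)=(u_0s,u_1)$, we can move in the first coordinate alone: $u_0\sim v_0$ implies $(u_0,u_1)\sim(v_0,u_1)$. The same holds for the second coordinate. So $C_0\times C_1$ lies in one component. Conversely, a right multiplication in $Y_0\times Y_1$ is a right multiplication in each coordinate, so it preserves the component of each coordinate.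

**Parallel factors give parallel products.** If $h_i:C_i\to C_i'$ are parallelisms, then $h_0\times h_1$ satisfies (4) coordinatewise.

**Parallel products give parallel factors.** Let $h:C_0\times C_1\to C_0'\times C_1'$ be a parallelism. Fix $u_1\in C_1$ and write $h(u_0,u_1)=(k(u_0),l(u_0))$ for $u_0\in C_0$. We show that $l$ is constant and that $k$ is a parallelism. The second property in (4) says
$$w_0\,k(u_0)=w_0u_0,\qquad w_1\,l(u_0)=w_1u_1\qquad(w_0\in Y_0,\ w_1\in Y_1).$$
With $w_1=l(u_0)$ we get $l(u_0)=l(u_0)l(u_0)=l(u_0)u_1$. So for $s\in Y_0$,
$$h(u_0s,u_1)=h\big((u_0,u_1)(s,u_1)\big)=h(u_0,u_1)(s,u_1)=\big(k(u_0)s,\;l(u_0)u_1\big)=\big(k(u_0)s,\;l(u_0)\big).$$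
Thus $k(u_0s)=k(u_0)s$ and $l(u_0s)=l(u_0)$. The second equation says that $l$ is constant on the component $C_0$, say with value $b\in C_1'$. Since $h(u_0,u_1)=(k(u_0),b)$ and $h$ is injective, $k$ is injective.

It remains to see that $k$ maps onto $C_0'$. Apply what we have proved to the parallelism $h^{-1}$ and the fixed element $b\in C_1'$: we get $h^{-1}(v_0,b)=(k'(v_0),c)$ for $v_0\in C_0'$, with $c$ constant. For $v_0=k(u_0)$ the left side is $(u_0,u_1)$, so $c=u_1$. Hence $h(k'(v_0),u_1)=(v_0,b)$, that is, $k(k'(v_0))=v_0$, for every $v_0\in C_0'$. So $k$ is a bijection satisfying (4), and $C_0\parallel C_0'$. By symmetry $C_1\parallel C_1'$.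

**Counting.** The $\parallel$-class of $C_0\times C_1$ consists of the products $C_0'\times C_1'$ with $C_i'\parallel C_i$, so it has $\nu(C_0)\nu(C_1)$ members. $\blacksquare$

A cardinal $\nu$ is a *multiple* of a cardinal $\mu$ if $\nu=\mu\lambda$ for some cardinal $\lambda$.

**Lemma 7.** For a nonempty set $M$: $L_M\mid Y$ if and only if for every component $C$ of $Y$ the cardinal $\nu(C)$ is a multiple of $|M|$. Moreover, if all components of $Y$ are parallel, then $Y\cong L_M\times Y'$, where $M$ is the set of components of $Y$ and $Y'$ is a component of $Y$ which, as a band, has only one component.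

*Proof.* **A factor $L_M$ forces divisibility.** Components of $L_M$ have $\nu=|M|$. By Lemma 6 the components of $L_M\times Z$ have $\nu=|M|\,\nu(C)$ with $C$ a component of $Z$.

**Divisibility gives a factor $L_M$.** The idea is to arrange each $\parallel$-class into rows of length $|M|$ and to take for $Z$ one component from each row. For each $\parallel$-class $E$ choose $C_E\in E$, a set $K_E$ and a bijective indexing of $E$ by $M\times K_E$, which is possible because $|E|$ is a multiple of $|M|$. For each member $C_{(m,k)}$ of $E$ choose a parallelism $h_{(m,k)}:C_E\to C_{(m,k)}$. (The dependence of $C_{(m,k)}$ and $h_{(m,k)}$ on $E$ is understood.) Fix $m_0\in M$, and let $Z$ be the union of the components $C_{(m_0,k)}$ over all $E$ and all $k\in K_E$. It is a right ideal, hence a subband. Define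
$$\varphi:L_M\times Z\to Y,\qquad \varphi\big(m,h_{(m_0,k)}(c)\big)=h_{(m,k)}(c)\qquad(c\in C_E,\ k\in K_E).$$
Every element of $Z$ is $h_{(m_0,k)}(c)$ for exactly one choice of $E,k,c$, and every element of $Y$ is $h_{(m,k)}(c)$ for exactly one choice of $E,m,k,c$. So $\varphi$ is a well-defined bijection. By the second property in (4), for $z=h_{(m_0,k)}(c)$ and all $w\in Y$,
$$w\,\varphi(m,z)=w\,h_{(m,k)}(c)=wc=w\,h_{(m_0,k)}(c)=wz.\tag{5}$$
Now let $z=h_{(m_0,k)}(c)$ and $z'\in Z$. Using (5) and then the first property in (4), we get
$$\varphi(m,z)\varphi(m',z')=\varphi(m,z)z'=h_{(m,k)}(c)z'=h_{(m,k)}(cz')=\varphi\big(m,h_{(m_0,k)}(cz')\big)=\varphi(m,zz').$$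
Since $(m,z)(m',z')=(m,zz')$ in $L_M\times Z$, this says that $\varphi$ is an isomorphism.

**All components parallel.** There is one $\parallel$-class $E$. Take $M=E$, the set of all components, and $|K_E|=1$. Then $Z=Y'$ is a single component of $Y$. To see that the band $Y'$ has one component, let $u,v\in Y'$. They are joined in $Y$ by a chain of steps between some $u'$ and $u's$ with $s\in Y$, and the whole chain lies in the component $Y'$. If $s=\varphi(m',z')$ with $z'\in Y'$, then $u's=u'z'$ by (5). So each step is a right multiplication by an element of $Y'$, and $u,v$ are in the same component of the band $Y'$. $\blacksquare$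

## The prime left zero bands

**Proposition 8.** Let $|M|$ be a prime number or infinite. Then $L_M$ is prime; dually for right zero bands.

*Proof.* Lemmas 6 and 7 reduce this to arithmetic of cardinals. Suppose $L_M\nmid Y_0$ and $L_M\nmid Y_1$. By Lemma 7 there are components $C_i$ of $Y_i$ $(i=0,1)$ such that $\nu(C_i)$ is not a multiple of $|M|$. Recall that $\nu(C_i)\ge1$.

If $|M|=p$ is a prime number, then both $\nu(C_i)$ are finite, because every infinite cardinal $\lambda$ equals $p\lambda$. They are positive integers not divisible by $p$, so $\nu(C_0)\nu(C_1)$ is not a multiple of $p$.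

If $|M|=\kappa$ is infinite, then the nonzero multiples of $\kappa$ are exactly the cardinals $\ge\kappa$, since $\kappa\lambda=\max(\kappa,\lambda)$ for $\lambda\ge1$. So $1\le\nu(C_i)<\kappa$. The product of two nonzero cardinals below $\kappa$ is finite or equal to the larger of the two, so $1\le\nu(C_0)\nu(C_1)<\kappa$, which is not a multiple of $\kappa$.

In both cases $\nu(C_0\times C_1)=\nu(C_0)\nu(C_1)$ is not a multiple of $|M|$, so $L_M\nmid Y_0\times Y_1$ by Lemma 7. The dual statement follows by reversing all multiplications, which is compatible with direct products. $\blacksquare$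

## Multiplying components unevenly

What remains is to exclude primes that have a nontrivial left zero image without being left zero themselves. The band $T=\{a,0,1\}$ is such a band: the partition $\{a,0\},\{1\}$ into components is a congruence with left zero quotient $L_2$, and $T$ is not left zero because $a0=0\neq a$. Here is how one sees by hand that $T$ is not prime. In $T\times L_{\aleph_0}$ each component occurs $\aleph_0$ times. Consider the subband
$$T^*=\{(a,0),(0,0)\}\cup\{(1,i):i<\aleph_0\}\subseteq T\times L_{\aleph_0},$$
in which the component $\{a,0\}$ occurs once and the component $\{1\}$ occurs $\aleph_0$ times. Multiplying by $L_{\aleph_0}$ evens out the difference: $T^*\times L_{\aleph_0}\cong T\times L_{\aleph_0}$, as we shall check in general. So $T\mid T^*\times L_{\aleph_0}$. But $T\nmid L_{\aleph_0}$, since direct factors of left zero bands are left zero. And $T\nmid T^*$. Indeed, $T^*$ has exactly one element $u$ for which $us=u$ fails for some $s$, namely $(a,0)$. In $T\times W$ all elements $(a,w)$ have this property. So $T^*\cong T\times W$ would force $|W|=1$, but $T^*$ is infinite.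

The general argument makes copies of components in the same uneven way, and it shows first that all components are parallel.

**Proposition 9.** If $X$ is prime and not left zero, then $X$ has no nontrivial left zero image. Dually, if $X$ is prime and not right zero, then $X$ has no nontrivial right zero image.

*Proof.* Homomorphisms to left zero bands are constant on components, so it suffices to show that $X$ has only one component. Write $[x]$ for the component of $x$.

**Step 1: the uneven band $X^*$.** Let $E_0$ be a $\parallel$-class of components of $X$, and let $\kappa>|X|$ be an infinite cardinal. For a component $C$, put $M_C=\{0\}$ if $C\in E_0$ and $M_C=\kappa$ otherwise. Let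
$$X^*=\{(x,i):x\in X,\ i\in M_{[x]}\}\subseteq X\times L_\kappa .$$
This is a subband, since $(x,i)(y,j)=(xy,i)$ and $[xy]=[x]$.

**Step 2: $X$ divides $X^*$.** Choose bijections $\theta_C:M_C\times\kappa\to\kappa$. The map
$$X^*\times L_\kappa\to X\times L_\kappa,\qquad ((x,i),j)\mapsto\big(x,\theta_{[x]}(i,j)\big)$$
is a bijection, because for each fixed $x$ it is the bijection $\theta_{[x]}$. It is multiplicative: the product $((x,i),j)((x',i'),j')=((xx',i),j)$ is sent to $(xx',\theta_{[x]}(i,j))$, as $[xx']=[x]$, and this is the product of the images. So $X^*\times L_\kappa\cong X\times L_\kappa$, and $X\mid X^*\times L_\kappa$. Direct factors of $L_\kappa$ are left zero, so $X\nmid L_\kappa$. As $X$ is prime, $X^*\cong X\times W$ for some band $W$.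

**Step 3: the components of $X^*$.** From $(x,i)(y,j)=(xy,i)$ we see that the components of $X^*$ are the sets $C\times\{i\}$ with $C$ a component of $X$ and $i\in M_C$. (Every $y\in X$ occurs as a first coordinate in $X^*$.) We claim that $C\times\{i\}\parallel C'\times\{i'\}$ in $X^*$ if and only if $C\parallel C'$ in $X$. If $h:C\to C'$ is a parallelism, put $H(x,i)=(h(x),i')$. Then
$$H\big((x,i)(y,j)\big)=(h(xy),i')=(h(x)y,i')=H(x,i)(y,j),$$
$$(w,l)H(x,i)=(w\,h(x),l)=(wx,l)=(w,l)(x,i),$$
so $H$ is a parallelism. Conversely, a parallelism $C\times\{i\}\to C'\times\{i'\}$ has the form $H(x,i)=(h(x),i')$ with $h$ a bijection $C\to C'$. The same two lines, read as given equations for $H$, yield $h(xy)=h(x)y$ and $w\,h(x)=wx$ for all $y,w\in X$.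

Consequently, if $C\in E_0$, then $\nu(C\times\{0\})=|E_0|\le|X|$. If $C\notin E_0$, then $\nu(C\times\{i\})=\nu(C)\kappa=\kappa$, since $1\le\nu(C)\le|X|<\kappa$. The components $C\times\{0\}$ with $C\in E_0$ form one $\parallel$-class $\mathcal E$, and its members are exactly the components of $X^*$ with $\nu<\kappa$.

**Step 4: all components of $X$ are parallel.** Under $X^*\cong X\times W$, let $C_1\times C_2$ correspond to a member of $\mathcal E$, where $C_1$ is a component of $X$ and $C_2$ a component of $W$. By Lemma 6, $\nu(C_1)\nu(C_2)\le|X|$, so $\nu(C_2)\le|X|$. Let $C_1'$ be any component of $X$. Then $\nu(C_1'\times C_2)=\nu(C_1')\nu(C_2)\le|X|^2<\kappa$. So $C_1'\times C_2$ also corresponds to a member of $\mathcal E$, and hence $C_1'\times C_2\parallel C_1\times C_2$. By Lemma 6, $C_1'\parallel C_1$.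

**Step 5: there is only one component.** By Step 4 and Lemma 7, $X\cong L_M\times X'$, where $|M|$ is the number of components of $X$ and $X'$ has one component. Since $X$ is not left zero, $X\nmid L_M$. Since $X$ is prime, $X'\cong X\times W'$ for some band $W'$. By Lemma 6 the number of components of $X\times W'$ is $|M|$ times the number of components of $W'$. As $X'$ has one component, $|M|=1$.

The dual statement follows by reversing multiplications. $\blacksquare$

## The classification, and how it relates to direct indecomposability

*Proof of Theorem 2.* **Sufficiency.** Condition (I) implies primeness by Proposition 8, and condition (II) by Corollary 5.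

**Necessity.** Let $X$ be prime.

Suppose $X$ is left zero. Then $|X|\ne1$. If $|X|=mn$ were finite with $m,n>1$, then $X\cong L_m\times L_n$, while $X\nmid L_m$ and $X\nmid L_n$ by size, a contradiction. So $|X|$ is a prime number or infinite, and (I) holds. The case of $X$ right zero is dual.

Suppose $X$ is neither left zero nor right zero. By Proposition 9 and its dual, $X$ has no nontrivial left zero image and no nontrivial right zero image. By (R), $X$ has no nontrivial rectangular image. If $X\cong A\times B$, then $X\mid A\times B$, so $X\mid A$ or $X\mid B$ by primeness. So (II) holds. $\blacksquare$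

Call a nontrivial band *directly indecomposable* if $X\cong A\times B$ implies that $A$ or $B$ is trivial. Theorem 2 has the following consequences.

**Every nontrivial directly indecomposable band $X$ with no nontrivial rectangular image is prime.** If $X\cong A\times B$ with, say, $B$ trivial, then $X\cong A$, so $X\mid A$, and (II) holds. The condition on images is often visible from the natural order. If $a\le b$, then $bab=ab=a$; in a rectangular image the image of $bab$ is that of $b$, so $a$ and $b$ have the same image. Hence the result covers every nontrivial directly indecomposable band whose natural order is connected, meaning that any two elements are joined by a chain of comparable elements. In particular it covers all directly indecomposable semilattices, because $u\ge uv\le v$ there. It also covers all directly indecomposable bands with a zero or an identity, because that element is comparable to every other.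

**A finite nontrivial band is prime if and only if it is left or right zero of prime order, or it is directly indecomposable without nontrivial rectangular image.** The "if" part is Proposition 8 and the previous paragraph. For "only if", let $X$ be finite and satisfy (II), and let $X\cong A\times B$ with, say, $X\mid A$, so $A\cong X\times C$. Then $|X|=|A||B|=|X||C||B|$ forces $|B|=1$. So $X$ is directly indecomposable.

**Direct indecomposability is not sufficient.** The band $T=\{a,0,1\}$ has order 3, so it is directly indecomposable. It has a nontrivial left zero image and is not left zero, so it is not prime by Proposition 9, as we also saw by hand.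

**Direct indecomposability is not necessary, even in (II).** Let $X$ be the semilattice of finite subsets of $\omega$ under union. It is decomposable, being isomorphic to the product of the finite sets of even numbers and the finite sets of odd numbers. As a semilattice it has no nontrivial rectangular image. We check the rest of (II). Let $X\cong A\times B$. Since $X$ has the identity $\emptyset$, both $A$ and $B$ have identities. We may regard $A,B$ as the subsemilattices of $X$ that correspond to pairs whose other coordinate is the identity. Then $A\cap B=\{\emptyset\}$, and every element of $X$ is $a\cup b$ for exactly one pair $a\in A$, $b\in B$.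

Write $\{n\}=a\cup b$ with $a\in A$, $b\in B$. Since $a,b\subseteq\{n\}$, each of them is $\emptyset$ or $\{n\}$, and they are not both $\emptyset$; so $\{n\}$ lies in $A$ or in $B$, and not in both because $A\cap B=\{\emptyset\}$. Let $N_A=\{n:\{n\}\in A\}$ and $N_B=\{n:\{n\}\in B\}$; these are complementary subsets of $\omega$. Since $A$ is closed under unions and contains $\emptyset$, it contains all finite subsets of $N_A$, and similarly $B$ contains all finite subsets of $N_B$. Conversely, let $a\in A$. Then $a=a\cup\emptyset=(a\cap N_A)\cup(a\cap N_B)$ gives two expressions as an element of $A$ joined with an element of $B$, so $a=a\cap N_A$, that is, $a\subseteq N_A$. Thus $A$ is the semilattice of finite subsets of $N_A$, and likewise $B$ is that of finite subsets of $N_B$. One of $N_A,N_B$ is infinite, so $A\cong X$ or $B\cong X$. Hence $X$ satisfies (II), and it is a decomposable prime.
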